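# Chains of pairs of points on the line, and a correspondence from $\mathcal Z^3(\mathcal E)$ onto $H^1(E_1)\otimes H^1(E_2)\otimes H^1(E_3)$

Throughout, $F$ is an algebraically closed field of characteristic $p\ge 0$, $\ell\neq p$ is a prime, $N\geq 1$ is an integer, $K=F(t_1,\dots,t_N)$ and $G_K$ is its absolute Galois group. The question below concerns $N=3$.

## 1. Chains of pairs of points and a telescoping product

For vectors $x,y$ in a 2-dimensional space write $[x,y]=x_1y_2-x_2y_1$. We represent the point $x$ of the affine line by $(x,1)$ and $\infty$ by $(1,0)$, so $[x,y]=x-y$, $[\infty,y]=1$, $[x,\infty]=-1$.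

**Definition.** Let $q_i=(P_i,P_i')$ and $q_j=(P_j,P'_j)$ be ordered pairs of distinct points of $\mathbf P^1$. Put
$$t(q_i,q_j)=\frac{[P_i,P_j]\,[P_i',P_j']}{[P_i,P_i']\,[P_j,P_j']},\qquad q_i(\xi)=\frac{[\xi,P_i]\,[\xi,P_i']}{[P_i,P_i']} .\tag{1}$$

The number $t(q_i,q_j)$ does not depend on the vectors chosen and is invariant under $PGL_2$. Exchanging $i$ and $j$ changes two signs, so $t(q_i,q_j)=t(q_j,q_i)$. The value $q_i(\xi)$ depends on the vector $\xi$ and scales by $\det g$ under $g\in GL_2$, but each ratio $q_j(\xi)/q_i(\xi)$ depends only on the points and is $PGL_2$-invariant.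

Suppose $P_j,P_j',P_i'$ are distinct, and use the unique coordinate in which $P_j=0$, $P_j'=1$, $P_i'=\infty$. Then $[P_i,P_j]=P_i$, $[P_i',P_j']=1$, $[P_i,P_i']=[P_j,P_j']=-1$, so $P_i=t(q_i,q_j)=:t$. Let $v=v_{ij}$ be the coordinate of $\xi$. Then $q_j(\xi)=v(v-1)/(-1)=v(1-v)$ and $q_i(\xi)=(v-t)(-1)/(-1)=v-t$. Hence
$$\frac{q_j(\xi)}{q_i(\xi)}=s_t(v),\qquad s_t(v):=\frac{v(1-v)}{v-t}.\tag{2}$$

*Example.* For $q_i=(2,\infty)$, $q_j=(0,1)$, $\xi=3$ we get $t=2$, $q_j(3)=3\cdot 2/(-1)=-6$, $q_i(3)=1\cdot(-1)/(-1)=1$, and $s_2(3)=3\cdot(-2)/1=-6$.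

Let $\mathsf M_{0,m}$ be the space of $m\ge3$ distinct ordered points of $\mathbf P^1_F$ modulo $PGL_2$. Sending three of the points to $0,1,\infty$ makes it an open subset of $(\mathbf P^1)^{m-3}$. The computation above says that on four points $t(q_i,q_j)$ is an isomorphism $\mathsf M_{0,4}\cong\mathbf A^1\setminus\{0,1\}$.

Now take a **chain** $q_0,q_1,\dots,q_N$ of pairs and a further point $\xi$, all $2N+3$ points distinct. Put
$$t_i=t(q_{i-1},q_i),\quad v_i=v_{i-1,i}\quad(1\le i\le N),\qquad t=t(q_0,q_N),\quad v=v_{0N},\qquad s_i=s_{t_i}(v_i).$$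
By (2), $s_i=q_i(\xi)/q_{i-1}(\xi)$, so the product telescopes:
$$s_1s_2\cdots s_N=\frac{q_N(\xi)}{q_0(\xi)}=s_t(v).\tag{3}$$

This is the identity on which everything turns. If $u_i^n=s_{t_i}(v_i)$ for each $i$, then $u=u_1\cdots u_N$ satisfies $u^n=s_t(v)$. So points on the $N$ cyclic covers $u_i^n=s_{t_i}(v_i)$ of the line multiply to a point on a single cover $u^n=s_t(v)$ whose parameter $t$ is *not* fixed: it varies with the chain. For $n=2$ and $p\ne 2$, put $w=u(v-t)$. Then $u^2=s_t(v)$ becomes $w^2=-v(v-1)(v-t)$. Since $-1$ is a square in $F$, this is the Legendre curve. In that case the identity turns a point of $E_1\times\dots\times E_N$ (Legendre curves with parameters $t_1,\dots,t_N$) into a point of a fiber product of a space of chains with the Legendre fibration. We will use this product map to carry cohomology of the fiber product onto $H^1(E_1)\otimes\dots\otimes H^1(E_N)$.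

First we make sure that the $v_i$ are free coordinates.

**Lemma 1.** The map $(t_1,\dots,t_N,v_1,\dots,v_N):\mathsf M_{0,2N+3}\to\mathbf A^{2N}$ is an open immersion, with image in $\Omega=\{v_i\neq0,1,t_i\text{ for all }i\}$.

*Proof.* The image lies in $\Omega$ because $\xi\ne P_i,P_i',P_{i-1}$. We reconstruct the chain from a point of $\Omega$. Normalize $(P_N,P_N',\xi)=(0,1,\infty)$. Suppose distinct $P_i,P_i',\xi$ are already known. Let $\psi$ be the unique projectivity with $\psi(P_i,P_i',\xi)=(0,1,v_i)$; it exists as $v_i\ne0,1$. The coordinate in which $P_i=0$, $P_i'=1$, $P_{i-1}'=\infty$ must give $\xi$ the value $v_i$, so it is $\psi$. Necessarily then $P_{i-1}'=\psi^{-1}(\infty)$ and $P_{i-1}=\psi^{-1}(t_i)$. The points $P_{i-1},P_{i-1}',\xi$ are distinct because $t_i,\infty,v_i$ are, so we can continue downward. This gives a morphism from $\Omega$ to configurations of points. On the open subset of $\Omega$ where all reconstructed points are distinct it is inverse to our map, and this subset contains the image. $\square$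

**Definition.** $\mathcal X$ is the generic fiber of $(t_1,\dots,t_N):\mathsf M_{0,2N+3}\to\mathbf A^N$, and $\mathcal B=\mathcal B_N$ is the generic fiber of $(t_1,\dots,t_N):\mathsf M_{0,2N+2}\to\mathbf A^N$ (forget $\xi$). Both are $K$-varieties, of dimension $N$ and $N-1$.

By Lemma 1, $\mathcal X$ is a dense open subset of $\prod_i\mathbf P^1_{v_i}$ over $K$, contained in $\prod V_i^\circ$ with $V_i^\circ=\{v_i\ne0,1,t_i,\infty\}$. Since $\mathsf M_{0,m+1}$ is open in $\mathsf M_{0,m}\times\mathbf P^1$ and surjects onto $\mathsf M_{0,m}$, $\mathcal X$ is open in $\mathcal B\times\mathbf P^1_v$ and $\mathcal X\to\mathcal B$ is flat and surjective. On $\mathcal X$ we have $v\ne0,1,t,\infty$. As $\mathcal X$ is geometrically integral, so is $\mathcal B$ (irreducibility passes to images, reducedness descends along faithfully flat maps). Hence $\mathcal X$ is dense in $\mathcal B\times\mathbf P^1_v$. The quantity $t=t(q_0,q_N)$ is a function $t:\mathcal B\to\mathbf A^1$.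

## 2. The fiber product $\mathcal Z^3(\mathcal E)$ and the tensor product to be reached

Let $N=3$ and $\eta_3=\operatorname{Spec}K$. Let $\mathcal C\to\mathbf P^1_{\eta_3}$ be the elliptic fibration with base parameter $t=t_4$ given by
$$y^2+e_1xy=x^3+(-e_2+e_3-2e_4)x^2+(1-e_1+e_2-e_3+e_4)e_4\,x,\tag{4}$$
with $e_k$ the elementary symmetric polynomials in $t_1,\dots,t_4$. Over an algebraic closure of $K$ it is a rational elliptic surface with singular fibers $\mathrm I_4$ at $t=\infty$, $\mathrm I_2$ at $t=0,1$, four of type $\mathrm I_1$ elsewhere, and Mordell–Weil group $\mathbf Z^{\oplus3}\oplus\mathbf Z/2\mathbf Z$.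

Let $\mathcal E\to\mathbf P^1_F$ be an unstable extremal rational elliptic surface with singular fibers only over $0,1,\infty$: multiplicative at $0,1$, additive at $\infty$, so the conductor has degree $4$. The Legendre fibration is an example. About $\mathcal E$ we use only that it is projective over $\mathbf P^1_F$, smooth over $U=\mathbf P^1_F\setminus\{0,1,\infty\}$, multiplicative at $0,1$, additive at $\infty$, with conductor of degree $4$.

*A second example, $\operatorname{char}F=0$ or $\ge5$.* For $y^2+xy+ty=x^3$ one has $c_4=1-24t$ and $\Delta=t^3(1-27t)$. At $t=0$ and $t=1/27$ we have $\Delta=0\ne c_4$: multiplicative. At $\infty$ the minimal model has $v(\Delta)=12-4=8$, $v(c_4)=4-1=3$: additive, with $j=c_4^3/\Delta$ of valuation $9-8=1$, so potentially good, with inertia of order $12/\gcd(8,12)=3$. Rescale $t$ by $27$ to move $1/27$ to $1$.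

Put
$$\mathcal Z^3(\mathcal E)=\mathcal C\times_{\mathbf P^1_{\eta_3}}(\mathcal E\times\eta_3),\qquad \mathcal E^3_{\eta_3}=E_1\times E_2\times E_3,$$
where $E$ is the generic fiber of $\mathcal E$ over $F(t)$ and $E_i$ is $E$ with $t=t_i$, over $K$. $H^3$ means either (a) $\ell$-adic cohomology over $\bar K$ with its $G_K$-action, or (b) for $F=\mathbf C$, rational Betti cohomology of the fibers, as a family of Hodge structures over a dense open subset of $(\mathbf P^1_{\mathbf C})^3$. The transcendental part of $H^3(\mathcal E^3_{\eta_3})$ is the Künneth summand $T=H^1(E_1)\otimes H^1(E_2)\otimes H^1(E_3)$; the other summands are Tate twists of some $H^1(E_i)$.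

In plain words: is there an algebraic cycle on $\mathcal Z^3(\mathcal E)\times\mathcal E^3_{\eta_3}$ whose action on $H^3$, followed by projection to $T$, hits all of $T$?

**Conventions.** Cohomology of a $K$-variety is that of its base change to $\bar K$, with $\mathbf Q_\ell$ or $\bar{\mathbf Q}_\ell$ coefficients. Since $F=\bar F$, Tate twists are trivial on $G_K$, and we often drop them. For $V$ integral of dimension $d$ over $\bar K$ let $\int_V:H_c^{2d}(V)\to\mathbf Q_\ell(-d)$ be the trace. It is compatible with dense open immersions, and $\int_{V'}f^*=m\int_V$ for $f:V'\to V$ proper, surjective, generically finite of degree $m$.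

**Correspondences with a possibly singular source.** Let $Z$ be projective, $A$ smooth projective of dimension $N$, and $\tilde X$ projective, geometrically integral of dimension $N$ with maps $p_Z:\tilde X\to Z$, $r:\tilde X\to A$. The cycle $(p_Z,r)_*[\tilde X]$ on $Z\times A$ induces $H^N(Z)\to H^N(A)$, $z\mapsto r_*p_Z^*z$, characterized by
$$\langle r_*p_Z^*z,\alpha\rangle=\int_{\tilde X}p_Z^*z\cup r^*\alpha .\tag{5}$$
It depends only on the cycle. If $\tilde X\to(p_Z,r)(\tilde X)$ has degree $m$, the right side is $m$ times the integral over the image; if the image has dimension $<N$, its $H^{2N}$ vanishes and both the cycle and the integral are $0$. For $Z$ smooth this is the usual action, by the projection formula. *Example:* $\tilde X=A$ and $r=\mathrm{id}$ give $z\mapsto p_Z^*z$.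

**Theorem 1.** There is a 3-dimensional cycle on $\mathcal Z^3(\mathcal E)\times_{\eta_3}\mathcal E^3_{\eta_3}$, defined over $\eta_3$, such that $H^3(\mathcal Z^3(\mathcal E))\to H^3(\mathcal E^3_{\eta_3})\to T$ is surjective, both $\ell$-adically and (if $F=\mathbf C$) in Betti cohomology over a dense open subset of $(\mathbf P^1)^3$.

So the statement asked about is true. The same proof handles longer chains.

**Theorem 2 (all $N\ge2$).** Let $\mathcal C_N\to\mathbf P^1_K$ be any integral projective variety whose generic fiber is birational over $K(t)$ to that of $t:\mathcal B_N\to\mathbf A^1_t$. Then there is an $N$-dimensional cycle over $K$ on $(\mathcal C_N\times_{\mathbf P^1}\mathcal E)\times E_1\times\dots\times E_N$ inducing a surjection $H^N(\mathcal C_N\times_{\mathbf P^1}\mathcal E)\to T_N:=\bigotimes_{i=1}^NH^1(E_i)$. For $N=3$ one may take $\mathcal C_3=\mathcal C$.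

**Theorem 3 ($p\ne2$; $\mathcal C,\mathcal E$ relatively minimal or Weierstrass models; fiber types of $\mathcal C$ as stated above).** Let $\mathsf C$ be the $H^1$-local system of $\mathcal C$ on the open set $j:O'\hookrightarrow\mathbf P^1_{\bar K}$ where $\mathcal C$ and $\mathcal E$ are smooth, and $L$ that of $\mathcal E$. The correspondence of Theorem 1 induces an isomorphism $H^1(\mathbf P^1_{\bar K},j_*(\mathsf C\otimes L))\cong T$, and $T$ occurs in $H^3(\mathcal Z^3(\mathcal E))$ with multiplicity exactly one.

For Theorems 1 and 2, all we use about $\mathcal C$ is that it is an integral projective variety with generic fiber the curve (4).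

## 3. Chains with one and two links

**One link.** $\mathcal B_1=\operatorname{Spec}K$ with $t=t_1$. The fiber product is $E_1$ itself and the identity does the job. But $t$ is not dominant on $\mathcal B_1$, so Theorem 2 starts with $N=2$.

**The triangle formula.** For three pairs $(q_A,q_M,q_C)$ normalize $P_M=0$, $P_M'=\infty$, $P_A=1$, $P_C=\lambda$. With $t_A=t(q_A,q_M)$ and $t_C=t(q_M,q_C)$, definition (1) gives
$$t_A=\frac{1\cdot(-1)}{(1-P_A')(-1)}=\frac1{1-P_A'},\qquad t_C=\frac{(-\lambda)\cdot1}{(-1)(\lambda-P_C')}=\frac{\lambda}{\lambda-P_C'},$$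
so $P_A'=1-1/t_A$ and $P_C'=\lambda(1-1/t_C)$. Thus $(t_A,t_C,\lambda)$ embeds $\mathsf M_{0,6}$ as an open subset of $\mathbf A^3$ on which $\lambda,t_A,t_C,1-t_A,1-t_C$ are invertible, and
$$t(q_A,q_C)=\frac{(1-\lambda)(P_A'-P_C')}{(1/t_A)(\lambda/t_C)}=\frac{(1-\lambda)\bigl(\lambda t_A(1-t_C)-t_C(1-t_A)\bigr)}{\lambda}.$$
Expanding, with $\eta=t_A(1-t_C)\lambda$,
$$t(q_A,q_C)=t_A+t_C-2t_At_C-\eta-\frac{\beta}{\eta},\qquad\beta=t_At_C(1-t_A)(1-t_C).\tag{6}$$
For fixed $t_A,t_C$ this is nonconstant in $\eta$, so $(t_A,t_C,t(q_A,q_C)):\mathsf M_{0,6}\to\mathbf A^3$ is dominant.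

**Two links, $p\neq2$.** By (6), $\mathcal B_2$ is an open subset of the line $\mathbf P^1_\eta$ over $K$, and $t$ is the double cover $\eta\mapsto t_1+t_2-2t_1t_2-\eta-\beta/\eta$. It is unramified over $t=\infty$ (the two preimages are $\eta=0,\infty$) and branched at $\eta=\pm\sqrt\beta$, that is over
$$t_\pm=\bigl(\sqrt{t_1(1-t_2)}\mp\sqrt{t_2(1-t_1)}\bigr)^2,\qquad 1-t_\pm=\bigl(\sqrt{t_1t_2}\pm\sqrt{(1-t_1)(1-t_2)}\bigr)^2 .$$
These are not $0$ or $1$, since $t_1\ne t_2$ and $t_1+t_2\neq1$. Let $\varepsilon$ be the quadratic character of the double cover. For $\mathcal C_2=\mathbf P^1_\eta$, the part of $H^2(\mathcal C_2\times_{\mathbf P^1}\mathcal E)$ to look at is $H^1(\mathbf P^1,j_*(L\oplus(\varepsilon\otimes L)))$. Recall the Euler characteristic formula: for $H$ lisse on $\mathbf P^1\setminus S$ and tame at $S$,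
$$\chi(\mathbf P^1,j_*H)=\operatorname{rk}H\cdot(2-|S|)+\sum_{x\in S}\dim H^{I_x}.\tag{7}$$
$L$ has rank 2, inertia invariants of dimension $1,1$ at $0,1$ and $0$ at $\infty$ (Section 5), so $\chi(j_*L)=-2+2=0$. For $\varepsilon\otimes L$ there are five points, with invariants $1,1,0$ at $0,1,\infty$ and $0$ at $t_\pm$, so $\chi=2(-3)+2=-4$. There is no $H^0$ or $H^2$, as $L$ is irreducible of rank 2. So $\dim H^1=0+4=\dim H^1(E_1)\otimes H^1(E_2)$, as Theorem 2 predicts.

A dimension count for $N=3$ gives $8=\dim T$ (Section 12). It is tempting to go on comparing the two Galois modules. But even an isomorphism of Galois modules is not an algebraic cycle, and the question asks for one. So we use (3) to build the cycle first.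

**Dominance for $N\ge2$.** *We need $t$ to be nonconstant on $\mathcal B_N$.* Claim: $(t_1,\dots,t_N,t)$ is dominant on $\mathsf M_{0,2N+2}$. For $N=2$ this was just seen. For $N\ge3$ put $\tau=t(q_0,q_{N-1})$. Gluing the triangle $(q_0,q_N,q_{N-1})$ to the chain $(q_0,\dots,q_{N-1})$ along $(q_0,q_{N-1})$ shows that $\mathsf M_{0,2N+2}$ is open in $\mathsf M_{0,2N}\times_{\mathsf M_{0,4}}\mathsf M_{0,6}$. This fiber product is open in $\mathsf M_{0,2N}\times\mathbf P^1\times\mathbf P^1$, so it is irreducible. Over the generic point of $\mathsf M_{0,4}$ (coordinate $\tau$), $(t_1,\dots,t_{N-1})$ is dominant on the first factor by induction and $(t_N,t)$ on the second by (6). A product of dominant maps over a field is dominant. This proves the claim, so $t:\mathcal B_N\to\mathbf A^1$ is dominant.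

## 4. Three links give the Weierstrass curve (4)

*Aim: for $N=3$ the generic fiber of $t:\mathcal B_3\to\mathbf A^1$ is birational over $K(t)$ to that of $\mathcal C$.* Write $t_4=t$, $K_4=K(t_4)$ and
$$a=t_1+t_2,\quad b=t_1t_2,\quad c=t_3+t_4,\quad d=t_3t_4,$$
$$\beta=b(1-a+b),\quad\delta=d(1-c+d),\quad \kappa=a-c-2b+2d .$$

**Step 1: cut the quadrilateral along a diagonal.** A chain $q_0,q_1,q_2,q_3$ is a pair of triangles $(q_0,q_1,q_2)$ and $(q_2,q_3,q_0)$ glued along $(q_0,q_2)$. So $\mathsf M_{0,8}$ is open in the fiber product of two copies of $\mathsf M_{0,6}$ over $\mathsf M_{0,4}$, whose coordinate is $t(q_0,q_2)=t(q_2,q_0)$. Note $t(q_3,q_0)=t_4$. By (6) the fiber product is cut out by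
$$a-2b-\eta-\beta/\eta=t(q_0,q_2)=c-2d-\eta'-\delta/\eta'.$$
The generic fiber of $\mathcal B_3\to\mathbf A^1_{t_4}$ is therefore an open subset, nonempty by dominance, of the curve
$$R:\quad\eta+\frac\beta\eta-\eta'-\frac\delta{\eta'}=\kappa\qquad\text{in }\mathbf G_m^2\text{ over }K_4.\tag{8}$$

**Step 2: rewrite the Weierstrass equation.** We have $(1-e_1+e_2-e_3+e_4)e_4=\prod(1-t_i)\cdot e_4=\beta\delta$. For $x\ne0$ put $k=y/x$ and $A_2=-e_2+e_3-2e_4$. Dividing (4) by $x^2$ gives $k^2+e_1k-A_2=x+\beta\delta/x$. Put $k=h+c_0$ with $c_0=b-a-d$, and use $e_1=a+c$, $e_2=b+d+ac$, $e_3=bc+ad$, $e_4=bd$: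

- $2c_0+e_1=2b-2d-a+c=-\kappa$;
- $c_0(c_0+e_1)=(b-a-d)(b+c-d)=b^2+d^2-2bd+bc+ad-ab-cd-ac$. Adding $-A_2=b+d+ac-bc-ad+2bd$ gives $c_0^2+e_1c_0-A_2=b^2+d^2+b+d-ab-cd=\beta+\delta$.

So the part $x\neq0$ of the affine curve (4) is
$$\mathcal C^*:\quad h^2-\kappa h=x+\frac{\beta\delta}x-\beta-\delta=\frac{(x-\beta)(x-\delta)}x.\tag{9}$$
The cubic (4) is smooth, hence geometrically integral: with $a_1=e_1$, $a_2=A_2$, $a_4=\beta\delta$, $a_3=a_6=0$ one has $\Delta=a_4^2(b_2^2-64a_4)$ with $b_2=a_1^2+4a_2$. Here $a_4\ne0$, and setting $t_4=0$ in the second factor gives $(\bar e_1^2-4\bar e_2+4\bar e_3)^2$ with $\bar e_i$ the elementary symmetric functions of $t_1,t_2,t_3$. The coefficient of $t_1^2$ in the base is $1$, so this is nonzero in every characteristic.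

**Step 3: the isomorphism.** On $R\cap\{\eta\eta'\ne\delta\}$ put $x=\eta\eta'$ and $h=\eta-\delta/\eta'=(x-\delta)/\eta'\neq0$. By (8), $h-\kappa=\eta'-\beta/\eta=(x-\beta)/\eta$, so $h(h-\kappa)=(x-\delta)(x-\beta)/x$, which is (9). Conversely, on $\mathcal C^*\cap\{h\ne0,x\neq\delta\}$ put $\eta=\frac{hx}{x-\delta}$ and $\eta'=\frac{x-\delta}h$. Then $\eta\eta'=x$, $\eta-\delta/\eta'=h$, and
$$\eta-\frac\delta{\eta'}+\frac\beta\eta-\eta'=h+\frac{(x-\delta)(\beta-x)}{hx},$$
which equals $\kappa$ exactly when (9) holds. So the two open sets are isomorphic.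

**Step 4: nothing is lost.** On $R\cap\{\eta\eta'=\delta\}$, (8) reads $(\beta-\delta)/\eta=\kappa$. The coefficient of the monomial $t_1$ in $\kappa$ is $1$, so $\kappa\ne0$ and there is at most one such point. Being a hypersurface in $\mathbf G_m^2$, $R$ has pure dimension 1. So $R\cap\{\eta\eta'\neq\delta\}$ is dense in $R$ and isomorphic to a nonempty open subset of an integral curve. Thus $R$ is irreducible, and every nonempty open subset of $R$ meets this one. By Step 1 the generic fiber of $\mathcal B_3\to\mathbf A^1_t$ is birational over $K(t)$ to that of $\mathcal C$. $\square$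

Hence Theorem 2 for $\mathcal C_3=\mathcal C$ contains the $\ell$-adic part of Theorem 1.

## 5. The local system $L$ of the fibration $\mathcal E$

Let $L=R^1\pi_{\mathcal E*}\bar{\mathbf Q}_\ell$ on $U$, where $\pi_{\mathcal E}:\mathcal E_U\to U$. *Aim: pin down its local monodromy.*

At $0,1$ reduction is multiplicative, so inertia acts by nontrivial unipotents. This action is tame, because wild inertia is pro-$p$ while a group of unipotents is pro-$\ell$. At $\infty$ reduction is additive, so $L^{I_\infty}=0$. The conductor exponents are $1,1$ at $0,1$, so the exponent at $\infty$ is $2$, the Swan part is $0$, and $L$ is tame at $\infty$. Let $\gamma_\infty$ be a tame generator there. Since $\det L$ is geometrically trivial, its eigenvalues are $\lambda,\lambda^{-1}$. If $E$ has potentially good reduction at $\infty$, inertia acts through a finite group with integral characteristic polynomials (Serre–Tate); if potentially multiplicative, the eigenvalues are $\pm1$. So $\lambda$ is a root of unity of degree $\le2$ over $\mathbf Q$, and $\lambda\neq1$ as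 $L^{I_\infty}=0$. Hence
$$\lambda\text{ has order }n\in\{2,3,4,6\},\qquad p\nmid n\text{ by tameness}.$$

If $n>2$, $\gamma_\infty$ is semisimple with distinct eigenvalues $\lambda^{\pm1}$. If $n=2$, then $\gamma_\infty\ne-1$. Indeed, the tame fundamental group has tame inertia generators with $\gamma_0\gamma_1\gamma_\infty=1$ (SGA1 XIII 2.12), and $\gamma_\infty=-1$ would give $\gamma_1=-\gamma_0^{-1}$, which is not unipotent. So for $n=2$, $\gamma_\infty$ is $-1$ times a nontrivial unipotent.

*$L$ is irreducible.* A rank-one constituent would be unramified at $0,1$ and tame at $\infty$. The tame $\pi_1$ of $\mathbf A^1_F$ is trivial: a connected tame cover of degree $m$ has $2g-2\le-2m+(m-1)$, so $m\le1$. So the constituent would be trivial, contradicting $\lambda\neq1$.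

For the Legendre fibration $n=2$; for $y^2+xy+ty=x^3$ ($p=0$ or $p\geq5$) $n=3$.

## 6. The cyclic covers $Y$, and $L$ inside their cohomology

Recall the Kummer sheaf: for a unit $s$ on a scheme over $F$ and a character $\chi'$ of $\mu_n=\mu_n(F)$, $\mathcal L_{\chi'}(s)$ is the rank-one sheaf cut out by $\chi'$ in the direct image of $\bar{\mathbf Q}_\ell$ from the $\mu_n$-torsor $u^n=s$. For example $\mathcal L_{\chi'}(v)$ on $\mathbf G_m$ is ramified at $0$ through a character of the order of $\chi'$. It satisfies $\mathcal L_{\chi'}(ss')=\mathcal L_{\chi'}(s)\otimes\mathcal L_{\chi'}(s')$.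

**Construction.** Let $Y\to U$ be the normalization of $\mathbf P^1_v\times U$ in the field of $u^n=s_t(v)$. The divisor of $s_t(v)$ is $[0]+[1]-[t]-[\infty]$, four disjoint sections, and $p\nmid n$. So $Y\to U$ is a smooth projective curve with connected fibers, totally ramified over the four sections, of genus $n-1$ (as $2g-2=-2n+4(n-1)$). $\mu_n$ acts on $u$. Let $\mathrm{pr}_{\chi'}$ be the projector to the $\chi'$-part, where $\zeta^*=\chi'(\zeta)$. For $\chi'\ne1$ let $M_{\chi'}$ be the $\chi'$-part of $R^1(Y/U)_*\bar{\mathbf Q}_\ell$. Fiberwise it is $H^1(\mathbf P^1_v,j_!\mathcal L_{\chi'}(s))$ with $\mathcal L_{\chi'}(s)$ ramified at all four points, so its rank is $4-2=2$. $H^0$ and $H^2$ of the fibers carry only the trivial character. For the Legendre fibration, $n=2$ and $M_\chi=R^1(Y/U)_*\bar{\mathbf Q}_\ell$ is its own $L$.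

**Symmetry.** Let $\sigma:(v,u)\mapsto(v',u^{-1})$ with $v'=\frac{v-t}{v-1}$. From $1-v'=\frac{t-1}{v-1}$ and $v'-t=\frac{v(1-t)}{v-1}$ we get
$$s_t(v')=\frac{(v-t)(t-1)}{(v-1)\,v\,(1-t)}=\frac{v-t}{v(1-v)}=\frac1{s_t(v)},\qquad\frac{v'-t}{v'-1}=v .$$
So $\sigma$ is an involution of $Y/U$ with $\sigma\zeta\sigma^{-1}=\zeta^{-1}$, and $\sigma^*$ gives $M_{\chi'}\cong M_{\chi'^{-1}}$. Poincaré duality pairs $M_{\chi'}$ perfectly with $M_{\chi'^{-1}}$ and makes it orthogonal to the other parts.

Now let $\chi$ be injective. *We compute the local monodromy of $M_\chi$.*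

**At $t=0$: nontrivial unipotent.** Blow up $(v,t)=(0,0)$ in $\mathbf P^1_v\times\operatorname{Spec}F[[t]]$. The special fiber is $\Pi_1\cup\Pi_2$ with coordinates $v$ and $v'=v/t$. In the chart $(v',t)$, $s=v'(1-tv')/(v'-1)$; in the chart $(v,t''=t/v)$, $s=(1-v)/(1-t'')$. So $s|_{\Pi_1}=1-v$, $s|_{\Pi_2}=v'/(v'-1)$, and $s=1$ at the node. The divisor of $s$ consists of four disjoint sections through smooth points of the special fiber ($v'=0$ and $v'=1$ on $\Pi_2$; $v=1$ and $v=\infty$ on $\Pi_1$) with multiplicities $\pm1$. The normalized cover $u^n=s$ is étale near the node and of the form $u^n=\text{unit}\cdot(\text{parameter})^{\pm1}$ along the sections, so it is regular and semistable. Its special fiber has two rational components, $u^n=1-v$ and $u^n=v'/(v'-1)$, meeting in $n$ points. The dual graph has first Betti number $n-1$, so inertia acts unipotently on $R^1$ with $\operatorname{rk}(\gamma-1)=n-1$. $\gamma$ preserves each of the $n-1$ rank-two pieces $M_{\chi'}$ and has $\operatorname{rk}(\gamma-1)\leq1$ on each. Hence the rank is exactly $1$ on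 each.

**At $t=1$: the same.** Since $s_{1-t}(1-v)=-s_t(v)$, the map $(v,u)\mapsto(1-v,\epsilon u)$ with $\epsilon^n=-1$ commutes with $\mu_n$ and reduces to $t=0$.

**At $t=\infty$.** Put $\rho=1/t$, so $s=\rho\,h_\rho$ with $h_\rho=\frac{v(1-v)}{\rho v-1}$. Let $\mathcal O_\rho=F[[\rho]]$, let $\mathcal V\subset\mathbf P^1_{\mathcal O_\rho}$ be the complement of the sections $v=0$, $v=1$, $v=\infty$, $\rho v=1$, on which $h_\rho$ is a unit, and let $\mathcal F$ be the extension by zero of $\mathcal L_\chi(h_\rho)$ from $\mathcal V$. As $\mathcal L_\chi(\rho)$ comes from the base,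
$$M_\chi|_{I_\infty}=\mathcal L_\chi(\rho)\otimes H^1(\mathbf P^1_{\bar\eta},\mathcal F).$$

*Claim.* $H^1(\mathbf P^1_0,\mathcal F_0)\hookrightarrow H^1(\mathbf P^1_{\bar\eta},\mathcal F)^{I_\infty}$, where $0$ is the closed point of $\operatorname{Spec}\mathcal O_\rho$.

*Proof of the claim.* By finiteness we may work with coefficients $\mathcal O/\mathfrak m^k$ ($\mathcal O$ the integers of a finite extension of $\mathbf Q_\ell$ containing the values of $\chi$), then pass to the limit and tensor with $\bar{\mathbf Q}_\ell$. Let $\mathcal O'$ be the normalization of $\mathcal O_\rho$ in a finite extension, with generic point $\eta'$, and $\iota:\mathbf P^1_{\eta'}\to\mathbf P^1_{\mathcal O'}$. By proper base change $H^1(\mathbf P^1_{\mathcal O'},\mathcal F)=H^1(\mathbf P^1_0,\mathcal F_0)$, and $H^1(\mathbf P^1_{\bar\eta},\mathcal F)$ is the direct limit of the $H^1(\mathbf P^1_{\eta'},\mathcal F)$. So it suffices that $H^1(\mathbf P^1_{\mathcal O'},\mathcal F)\to H^1(\mathbf P^1_{\eta'},\mathcal F)$ is injective for every $\mathcal O'$. Since $H^1(\mathbf P^1_{\mathcal O'},\iota_*\iota^*\mathcal F)\hookrightarrow H^1(\mathbf P^1_{\eta'},\mathcal F)$,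 it is enough that $\mathcal F\to\iota_*\iota^*\mathcal F$ is an isomorphism. Only stalks at geometric points $x$ of the special fiber matter. Let $S$ be the strict localization of $\mathbf P^1_{\mathcal O'}$ at $x$; it is regular, so $S$ and $S_{\eta'}$ are integral.

- If $x\in\mathcal V$, then $\mathcal F$ is constant on $S$, and $H^0(S_{\eta'},\mathcal F)=\mathcal F_x$ because $S_{\eta'}$ is connected.
- If $x\notin\mathcal V$, then $\mathcal F_x=0$. One of the sections passes through $x$, and its generic point $d$ lies in $S_{\eta'}$. Let $f\in H^0(S_{\eta'},\mathcal F)$. The stalk at $d$ is zero, so $f$ vanishes on an open neighborhood of $d$, which meets $\mathcal V\cap S_{\eta'}$. That scheme is integral, hence connected, and $\mathcal F$ is locally constant on it, so $f=0$ there. Elsewhere $\mathcal F$ is zero. So $f=0$.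

Classes that come from $H^1(\mathbf P^1_{\mathcal O_\rho},\mathcal F)$ are fixed by $I_\infty$, which proves the claim.

Now $H^1(\mathbf P^1_0,\mathcal F_0)=H^1_c(\mathbf A^1\setminus\{0,1\},\mathcal L_\chi(-v(1-v)))$ has dimension 1: the Euler characteristic is $-1$, and $H^0_c=H_c^2=0$ because the sheaf is ramified at $0$. So $M_\chi|_{I_\infty}$ contains the Kummer character $\psi=\psi_\chi$ of $\mathcal L_\chi(\rho)$, of order exactly $n$. If $n=2$, $M_\chi$ is $H^1$ of a genus one curve, its determinant is trivial, and both constituents are $\psi=\psi^{-1}$. If $n>2$, then $M_\chi\cong M_{\chi^{-1}}\cong M_\chi^\vee$, so the constituents are $\psi\ne\psi^{-1}$. Wild inertia acts unipotently, through a group both pro-$p$ and pro-$\ell$, so trivially. Exactly as in Section 5, $\gamma_\infty$ is not scalar when $n=2$, and $M_\chi$ is irreducible.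

**Lemma 2.** For a suitable injective $\chi$, $L\cong M_\chi\cong M_{\chi^{-1}}$ on $U$.

*Proof.* As $\chi$ runs over injective characters, $\psi_\chi(\gamma_\infty)$ runs over the primitive $n$-th roots of unity; choose $\chi$ with $\psi_\chi(\gamma_\infty)=\lambda$. Then $L$ and $M_\chi$ are tame with isomorphic restrictions to $I_0,I_1,I_\infty$: the tame generators have the same Jordan form, and it is never scalar. Put $H=\mathcal Hom(L,M_\chi)$. The centralizer of a nonscalar $2\times2$ matrix has dimension 2, so $H$ has 2-dimensional invariants at each of the three points, and by (7) $\chi(\mathbf P^1,j_*H)=4\cdot(-1)+6=2$. Hence $H^0=\operatorname{Hom}(L,M_\chi)\ne0$ or $H^2\cong\operatorname{Hom}(M_\chi,L)^\vee\ne0$. Both sheaves are irreducible of rank 2, so $L\cong M_\chi$. The second isomorphism is $\sigma^*$. $\square$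

We fix this $\chi$.

## 7. A morphism $g:Y\to E$ that realizes the isomorphism

*Lemma 2 is an isomorphism of sheaves. We need a map of curves.*

**Lemma 3.** There is a finite morphism $g:Y_{F(t)}\to E$ over $F(t)$ such that $\mathrm{pr}_{\chi^{\pm1}}g^*:H^1(E)\to M_{\chi^{\pm1}}$ and $g_*:M_{\chi^{\pm1}}\to H^1(E)$ are isomorphisms.

*Proof.* **An elliptic curve in the Jacobian.** Let $J=\operatorname{Jac}(Y_{F(t)})$. If $n=2$ put $E'=J$. If $n>2$, let $\varepsilon\in\mathbf Q[\mu_n]$ be the idempotent of the faithful characters; these are $\chi^{\pm1}$ since $\varphi(n)=2$. It commutes with $\sigma$, so $\varepsilon'=\varepsilon\cdot\frac{1+\sigma}2$ is idempotent. Let $E'\subset J$ be the image of a multiple $m\varepsilon'\in\operatorname{End}J$. Pullback along $m\varepsilon':J\to E'$ identifies $H^1(E')$ with the $\sigma^*$-invariants in $M_\chi\oplus M_{\chi^{-1}}$. As $\sigma^*$ exchanges the two summands, these are the $x+\sigma^*x$ with $x\in M_\chi$. So $\dim H^1(E')=2$, $E'$ is an elliptic curve, and the projections $H^1(E')\to M_{\chi^{\pm1}}$ are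 isomorphisms. In all cases $H^1(E')\otimes\bar{\mathbf Q}_\ell\cong M_\chi\cong L$ as $G_{F(t)}$-modules.

**$E'$ and $E$ are isogenous over $F(t)$.** Both are defined over $k(t)$ for some $k\subset F$ finitely generated over the prime field. Since $F(t)/\bar k(t)$ is regular, $G_{F(t)}\to G_{\bar k(t)}=G_{k^{\rm sep}(t)}$ is surjective. So $\operatorname{Hom}_{G_{\bar k(t)}}(V_\ell E',V_\ell E)$ is one-dimensional over $\mathbf Q_\ell$, spanned by an isomorphism $\phi$ (over $\bar{\mathbf Q}_\ell$ the two modules are irreducible and isomorphic). $G_k$ acts on this line by a character $\omega$. Both determinants are cyclotomic, so taking $\det\phi$ gives $\omega^2=1$. After a separable extension $k'/k$ of degree $\le2$, $\phi$ is $G_{k'(t)}$-equivariant. By the Tate conjecture for homomorphisms of abelian varieties over finitely generated fields (Faltings; Zarhin, Mori), $\operatorname{Hom}_{k'(t)}(E',E)\ne0$; and $k'\subset F$.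

**The map.** Let $g$ be $Y\to J\to E'\to E$: the Abel–Jacobi map based at the rational point over $v=0$, then $m\varepsilon'$ (the identity if $n=2$), then an isogeny. It is nonconstant, hence finite. The image of $g^*$ is that of $H^1(E')$, so $\mathrm{pr}_{\chi^{\pm1}}g^*$ is an isomorphism. For $x\in M_\chi$ we have $\langle g_*x,\alpha\rangle=\langle x,g^*\alpha\rangle=\langle x,\mathrm{pr}_{\chi^{-1}}g^*\alpha\rangle$, and $\mathrm{pr}_{\chi^{-1}}g^*$ is onto $M_{\chi^{-1}}$, which is dual to $M_\chi$. So $g_*$ is injective on $M_\chi$, hence an isomorphism. The same holds for $\chi^{-1}$. $\square$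

**Products.** Let $Y_i,g_i$ be $Y_{F(t)},g$ with $t=t_i$, over $K$. Put $X=\prod Y_i$, $A=\prod E_i$, $G=\prod g_i:X\to A$, with $\mu_n^N$ acting on $X$. For $\chi'\ne1$ the $(\chi',\dots,\chi')$-part of $H^*(X)$ is $\bigotimes_iM_{\chi',i}$, in degree $N$. Put
$$\mathsf M=H^N(X)^{(\chi,\dots,\chi)}=\bigotimes_iM_{\chi,i}.$$
Let $\mathrm{pr}_T$ be the Künneth projector to $T_N$. By Lemma 3, over $\bar{\mathbf Q}_\ell$,
$$\mathrm{pr}_{(\chi,\dots,\chi)}G^*:T_N\xrightarrow{\ \sim\ }\mathsf M,\qquad \mathrm{pr}_TG_*:\mathsf M\xrightarrow{\ \sim\ }T_N.\tag{10}$$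
The map $G_K\to\pi_1(U^N)\to\pi_1(U)^N$ is surjective: products of connected covers over the algebraically closed field $F$ are connected. So **$T_N\otimes\bar{\mathbf Q}_\ell$ and $\mathsf M$ are irreducible $G_K$-modules**, as external products of irreducibles.

## 8. The product map on covers, and where the projection formula stops

From now on $N\ge2$. Let $\mathcal C\to\mathbf P^1_K$ be $\mathcal C_N$ (for $N=3$ the given $\mathcal C$, by Section 4) and $Z=\mathcal C\times_{\mathbf P^1_K}\mathcal E_K$. Choose a dense open $O\subset U_K$, coming from a dense open of $U$, over which $g$ extends to a finite morphism $g:Y_O\to E_O$ of smooth relative curves. It is flat, being finite between regular schemes of the same dimension. A subscript $O$ means restriction to $O$. Put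
$$W_O=\mathcal C_O\times_OY_O,\qquad Z_O=\mathcal C_O\times_OE_O,\qquad\tilde g=\mathrm{id}\times g:W_O\to Z_O\ \text{(finite flat)},$$
with $\mu_n$ acting on $W_O$ through $Y_O$.

**The map $\pi$.** $\mathcal B$ and $\mathcal C_O$ are integral, dominate $\mathbf P^1_K$, and have birational generic fibers over $K(t)$. So a dense open $\mathcal B'\subset\mathcal B$ over $O$ is isomorphic over $\mathbf P^1$ to a dense open subset of $\mathcal C_O$. Let $\mathcal X^1=\mathcal X\cap(\mathcal B'\times\mathbf P^1_v)$. By Section 1 it is dense open in $\prod V_i^\circ$, and also dense open in $\mathcal C_O\times_O\{(t,v):v\neq0,1,t,\infty\}$. Let $X^1\subset X$ and $W^1\subset W_O$ be its preimages. Then $X^1\to\mathcal X^1$ is the $\mu_n^N$-torsor $u_i^n=s_i$, and $W^1\to\mathcal X^1$ is the $\mu_n$-torsor $u^n=s_t(v)$. By (3), $u=\prod u_i$ defines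
$$\pi:X^1\to W^1$$
over $\mathcal X^1$, equivariant for the product map $\mu_n^N\to\mu_n$. It is a torsor under $\mathsf N=\ker(\mu_n^N\to\mu_n)$.

**The first thing to try.** Suppose $\pi$ extended to a finite morphism $\bar\pi:X\to\bar W$ of smooth projective varieties. Then $\bar\pi^*\bar\pi_*=\sum_{\gamma\in\mathsf N}\gamma^*$. Since $(\chi,\dots,\chi)$ is trivial on $\mathsf N$, this is multiplication by $n^{N-1}$ on $\mathsf M$, so $\bar\pi^*$ would hit all of $\mathsf M$. But $\pi$ exists only on $X^1$, and the argument only works for classes that come from $H^N_c(X^1)$. With $D=X\setminus X^1$ we have the exact sequence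
$$H_c^N(X^1)\to H^N(X)\to H^N(D),$$
and the argument stops if $\mathsf M\to H^N(D)$ is nonzero. This can really happen for tensor products of $H^1$'s: if $E$ is one elliptic curve and $D\subset E\times E$ the diagonal, $H^1(E)\otimes H^1(E)\to H^2(D)=H^2(E)$ is the cup product, which is onto. In that example $H^1(E)\otimes H^1(E)$ is reducible. For our generic $t_i$, $\mathsf M$ is irreducible, so it is enough to find *one* nonzero vector that dies on $D$.

## 9. $\mathsf M$ is not supported on a divisor

**Lemma 4.** Let $D\subset X$ be closed over $K$, $\mu_n^N$-stable, with $\dim D\le N-1$. Then $\mathsf M\to H^N(D)$ is zero. Consequently $H_c^N(X\setminus D)^{(\chi,\dots,\chi)}\to\mathsf M$ is surjective.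

*Proof.* The second claim follows from the first by taking $(\chi,\dots,\chi)$-parts of the exact sequence. For the first, the kernel is $G_K$-stable and $\mathsf M$ is irreducible, so it suffices that $\mathsf M\to H^N(D)$ is **not injective**.

**Case $p=0$: a holomorphic $N$-form dies on $D$.** Descend all data to a finitely generated field, embed its algebraic closure in $\mathbf C$, and use Betti cohomology with coefficients in $\mathbf Q(\zeta_n)\subset\bar{\mathbf Q}_\ell$, the field of values of $\chi$. $\mathsf M$ and the map are defined over $\mathbf Q(\zeta_n)$, so non-injectivity may be tested after any embedding $\mathbf Q(\zeta_n)\to\mathbf C$; we still write $\chi$ for the resulting complex character. By the comparison theorem, $\mathrm{pr}_{(\chi,\dots,\chi)}G^*:T_N\otimes\mathbf C\to\mathsf M_{\mathbf C}$ is still an isomorphism. Let $0\ne\omega\in T_N^{N,0}$. Then $\mathrm{pr}_{(\chi,\dots,\chi)}G^*\omega$ is nonzero and lies in $F^NH^N(X)$, as $\mu_n^N$ preserves the Hodge filtration. But $F^NH^N(D)=0$, because the Hodge numbers $h^{a,b}$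 of $H^N(D)$ vanish unless $a,b\le\dim D\le N-1$ (Deligne, Hodge III, 8.2.4). So this nonzero class dies in $H^N(D)$.

**Case $p>0$: a product of unit roots dies on $D$.** Suppose $\mathsf M\to H^N(D)$ is injective. Choose a finitely generated $\mathbf F_p$-algebra $R_0\subset F$ containing $\mu_n$ and a dense open $S\subset\operatorname{Spec}R_0[t_1,\dots,t_N]$ over which everything ($E_i,Y_i,g_i,D\subset X$, the group actions) extends, with $E_i,Y_i$ smooth projective over $S$, fibers of $D_S$ of dimension $\le N-1$, and $R^N(D_S/S)_*\bar{\mathbf Q}_\ell$ lisse. This is possible, since that sheaf is constructible and, as $D_S/S$ is proper, its formation commutes with base change. The injection $T_N\cong\mathsf M\to H^N(D)$ is the stalk at the geometric generic point $\operatorname{Spec}\bar K$ of a map of lisse sheaves on the irreducible scheme $S$, so it is injective at every geometric point.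

The $j$-invariant of $E_i$ lies in $F(t_i)$ and has poles at $t_i=0,1$. It is therefore nonconstant, hence transcendental over $\mathbf F_p$. Supersingular $j$-invariants are algebraic over $\mathbf F_p$, and ordinarity is an open condition, so the locus in $S$ where all $E_i$ are ordinary is open and nonempty. Choose a closed point $s$ in it, with residue field $\mathbf F_q$, and an extension to $\bar{\mathbf Q}$ of the $p$-adic valuation. Frobenius on $T_{N,s}$ has the eigenvalue $\alpha_1\cdots\alpha_N$, the product of the unit roots, which is a $p$-adic unit. The map to $H^N(D_{\bar s})$ is Frobenius-equivariant ($\mu_n$ acts over $S$) and injective, so this is an eigenvalue on $H^N(D_{\bar s})$, where $D_s$ is proper of dimension $d\le N-1$. By Deligne (SGA 7 II, Exp. XXI, Cor. 5.5.3), the eigenvalues of Frobenius on $H_c^i$ of a $d$-dimensional separated scheme of finite type over $\mathbf F_q$, $i\ge d$, are algebraic integers divisible by $q^{i-d}$. So our unit is divisible by $q$, a contradiction. $\square$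

## 10. From $W_O$ onto $\mathsf M$

*Aim: make $\pi$ act on cohomology although it is only a rational map, and find a class with nonzero image.*

**Definition of $\theta$.** Let $\tilde X_W\subset X\times W_O$ be the closure of the graph of $\pi$, with projections $\tilde a:\tilde X_W\to W_O$ (proper, as $X$ is) and $\tilde b:\tilde X_W\to X$. Define $\theta:H_c^N(W_O)\to H^N(X)$ by
$$\langle\theta(w),x\rangle=\int_{\tilde X_W}\tilde a^*w\cup\tilde b^*x .$$
Since $\pi$ is finite, its graph is closed in $X\times W^1$, i.e. $\tilde a^{-1}(W^1)=X^1$.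

**(i)** *If $w$ comes from $w_1\in H_c^N(W^1)$, then $\theta(w)$ is the image of $\pi^*w_1\in H_c^N(X^1)$ in $H^N(X)$.* Indeed $\tilde a^*w$ is the extension by zero of $\pi^*w_1$ from $X^1=\tilde a^{-1}(W^1)$, so the integral is $\int_{X^1}\pi^*w_1\cup x|_{X^1}$.

**(ii)** *$\theta$ maps $H_c^N(W_O)^{\chi'}$ to $H^N(X)^{(\chi',\dots,\chi')}$ for every character $\chi'$ of $\mu_n$.* For $\gamma\in\mu_n^N$ with product $\zeta$, $(\gamma,\zeta)$ preserves $\tilde X_W$, so $\langle\theta(\zeta^*w),\gamma^*x\rangle=\langle\theta(w),x\rangle=\langle\gamma^*\theta(w),\gamma^*x\rangle$. Hence $\theta(\zeta^*w)=\gamma^*\theta(w)$, and for $w$ in the $\chi'$-part $\gamma^*\theta(w)=\chi'(\prod\gamma_i)\theta(w)$.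

**A class that survives.** As $\pi$ is an $\mathsf N$-torsor, $\pi^*$ identifies $H_c^N(W^1)$ with $H_c^N(X^1)^{\mathsf N}$, hence $H_c^N(W^1)^\chi$ with $H_c^N(X^1)^{(\chi,\dots,\chi)}$. The latter surjects onto $\mathsf M\ne0$ by Lemma 4 with $D=X\setminus X^1$. By (i),
$$\text{there is }w\in H_c^N(W_O)^\chi\text{ with }\theta(w)\neq0;\quad\text{by (ii), }\theta(w)\in\mathsf M.\tag{11}$$

## 11. From $W_O$ to $Z$: separating characters with a twist by $\zeta$

**The cycles.** Let $\Phi=\tilde g\circ\pi:X\dashrightarrow Z$. Let $\tilde X\subset X\times Z$ be the closure of the graph of $\Phi|_{X^1}$, projective and geometrically integral of dimension $N$, with projections $p_Z:\tilde X\to Z$, $p_X:\tilde X\to X$. Define $\Phi^\sharp:H^N(Z)\to H^N(X)$ by $\langle\Phi^\sharp z,x\rangle=\int_{\tilde X}p_Z^*z\cup p_X^*x$. For $\zeta\in\mu_n$ let $[\zeta]=(\zeta,1,\dots,1)\in\mu_n^N$ act on $X$, and put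
$$\Gamma_\zeta=(p_Z,\;G\circ[\zeta]\circ p_X)_*[\tilde X],$$
an $N$-cycle on $Z\times_KA$ over $K$. By (5), followed by $\mathrm{pr}_T$ it induces
$$\Psi_\zeta=\mathrm{pr}_T\,G_*[\zeta]_*\Phi^\sharp:H^N(Z)\to T_N .$$

**Step (iii): compute $\Phi^\sharp$ on classes supported over $O$.** *If $z\in H_c^N(Z_O)$ has image $z'\in H^N(Z)$, then $\Phi^\sharp z'=\theta(\tilde g^*z)$.* The finite map $1\times\tilde g:X\times W_O\to X\times Z_O$ carries $\tilde X_W$ onto the closure of the graph of $\Phi|_{X^1}$ in $X\times Z_O$, that is, onto $p_Z^{-1}(Z_O)$. This gives a proper map $f:\tilde X_W\to p_Z^{-1}(Z_O)$, birational because both sides are birational to $X$ via $\tilde b$ and $p_X$, with $p_Zf=\tilde g\tilde a$ and $p_Xf=\tilde b$. So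
$$\int_{\tilde X}p_Z^*z'\cup p_X^*x=\int_{p_Z^{-1}(Z_O)}p_Z^*z\cup p_X^*x=\int_{\tilde X_W}\tilde a^*\tilde g^*z\cup\tilde b^*x .$$

**Step (iv): $\tilde g^*\tilde g_*$ does not lose the $\chi$-part.** *There is a nonzero scalar $c_\chi$ with $\mathrm{pr}_\chi\tilde g^*\tilde g_*w=c_\chi w$ for $w\in H_c^N(W_O)^\chi$.* Here $\tilde g_*:H_c^N(W_O)\to H_c^N(Z_O)$ is the trace of the finite flat $\tilde g$, the base change of that of $g$. Let $f_{\mathcal C}:\mathcal C_O\to O$ and $f_Y:Y_O\to O$ be the structure maps. By Künneth for proper maps,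
$$H_c^*(W_O)=H_c^*(O_{\bar K},Rf_{\mathcal C*}\bar{\mathbf Q}_\ell\otimes Rf_{Y*}\bar{\mathbf Q}_\ell),$$
and $\tilde g^*\tilde g_*$ is induced by $\mathrm{id}\otimes g^*g_*$. The $\chi$-part of $Rf_{Y*}\bar{\mathbf Q}_\ell$ is $M_\chi[-1]$. On it $\mathrm{pr}_\chi g^*g_*$ is an element of $\operatorname{End}(M_\chi)=\bar{\mathbf Q}_\ell$, as $M_\chi$ is irreducible on $O_{\bar K}$: the maps $\pi_1(O_{\bar K})\to\pi_1(U_{\bar K})\to\pi_1(U)$ are surjective. This element is the composite of the isomorphisms $g_*:M_\chi\to L$ and $\mathrm{pr}_\chi g^*:L\to M_\chi$ of Lemma 3, hence nonzero.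

**Why one cycle may not be enough.** Take $w$ from (11), $z=\tilde g_*w$ with image $z'\in H^N(Z)\otimes\bar{\mathbf Q}_\ell$, and $w_{\chi'}=\mathrm{pr}_{\chi'}\tilde g^*\tilde g_*w$. By (iv), $w_\chi=c_\chi w$. By (iii), $\Phi^\sharp z'=\sum_{\chi'}\theta(w_{\chi'})$, and by (ii) $\theta(w_{\chi'})$ lies in the $(\chi',\dots,\chi')$-part. The obvious cycle $\Gamma_1$ gives $\Psi_1(z')=\sum_{\chi'}\mathrm{pr}_TG_*\theta(w_{\chi'})$. We know that the $\chi$-term is nonzero, but once $n>2$ nothing we have proved prevents the $\chi^{-1}$-term from canceling it. (The other terms vanish. For $\chi'=1$ the $(1,\dots,1)$-part is $\bigotimes(H^0\oplus H^2)(Y_i)$, which $\mathrm{pr}_TG_*$ kills. For $\chi'\ne1,\chi^{\pm1}$, $g_*M_{\chi'}=0$ because $g^*H^1(E)\subset M_\chi\oplus M_{\chi^{-1}}$. So for $n=2$, $\Gamma_1$ already works.) This is why we introduced $\zeta$: it gives the terms different weights.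

**Conclusion.** As $[\zeta]_*=([\zeta]^{-1})^*$,
$$\Psi_\zeta(z')=\sum_{\chi'}\chi'(\zeta)^{-1}\,\mathrm{pr}_TG_*\theta(w_{\chi'})\qquad(\zeta\in\mu_n).$$
If this vanished for all $\zeta$, linear independence of characters would give $c_\chi\,\mathrm{pr}_TG_*\theta(w)=0$. But $c_\chi\neq0$, $0\ne\theta(w)\in\mathsf M$, and $\mathrm{pr}_TG_*$ is an isomorphism on $\mathsf M$ by (10). So $\Psi_\zeta\ne0$ for some $\zeta\in\mu_n(F)$. As $\Gamma_\zeta$ is defined over $K$, $\Psi_\zeta:H^N(Z,\mathbf Q_\ell)\to T_N$ is $G_K$-equivariant. It is nonzero and $T_N\otimes\bar{\mathbf Q}_\ell$ is irreducible, so $\Psi_\zeta$ is **surjective**. This proves Theorem 2 and, by Section 4, Theorem 1 in the $\ell$-adic setting. $\blacksquare$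

*Remark (resolutions).* Let $\nu:Z'\to Z$ be projective and an isomorphism over a dense open subset of $Z_O$ meeting $\Phi(X^1)$, for example a resolution of the closure of $Z_O$. The closure $\tilde X'$ of the graph of $X\dashrightarrow Z'$ maps properly and birationally to $\tilde X$, so $\int_{\tilde X'}$ of a class pulled back from $\tilde X$ equals $\int_{\tilde X}$. Hence $\tilde X'$ gives a map $H^N(Z')\to T_N$ whose composite with $\nu^*$ is $\Psi_\zeta$, and it is surjective too.

**Betti/Hodge setting ($F=\mathbf C$).** *Aim: transport surjectivity to the fibers.* Spread $Z,A,\tilde X,p_Z$ and $r=G[\zeta]p_X$ out over a dense open $S\subset(\mathbf P^1_{\mathbf C})^N$. After shrinking $S$, $A_S$ is smooth projective, the fibers of $\tilde X_S$ are integral of dimension $N$ (the generic fiber is geometrically integral), and the direct images of $\mathbf Q$ and $\mathbf Q_\ell$ for the proper maps $Z_S,\tilde X_S,A_S\to S$ are local systems compatible with base change. The fiberwise integrals form a map of local systems: $R^{2N}(\tilde X_S/S)_*\mathbf Q$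 agrees with the compactly supported $R^{2N}$ of the smooth locus of $\tilde X_S/S$, whose complement has fibers of dimension $\le N-1$ after shrinking $S$, and there the trace is integration over the oriented fibers. So
$$\langle r_*p_Z^*z,\alpha\rangle=\int_{\tilde X_s}p_Z^*z\cup r^*\alpha$$
defines a morphism of local systems $R^N(Z_S/S)_*\mathbf Q\to R^N(A_S/S)_*\mathbf Q\to T_N$, fiberwise a morphism of (mixed) Hodge structures. After $\otimes\mathbf Q_\ell$ it is, by the comparison theorem, the morphism of lisse sheaves whose stalk at the geometric generic point is $\Psi_\zeta$. That stalk map is surjective, so the morphism is surjective at every $s\in S$. This completes the proof of Theorems 1 and 2. $\blacksquare$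

## 12. $T$ occurs exactly once in $H^3(\mathcal Z^3(\mathcal E))$

We prove Theorem 3. Let $p\ne2$, $N=3$, coefficients $\bar{\mathbf Q}_\ell$, $f:Z\to\mathbf P^1_{\bar K}$, $V=H^1(\mathbf P^1,j_*(\mathsf C\otimes L))$, and $\Psi=\Psi_\zeta$ surjective.

**Step 1: $\dim V=8$.** By the stated fiber types, $\mathsf C$ has nontrivial unipotent inertia at $0,1,\infty$ and at four further points $x_1,\dots,x_4$, where $L$ is unramified. *$\mathsf C$ is irreducible:* otherwise its rank-one constituents would be unramified on $\mathbf P^1$, hence trivial, and $\mathsf C$ would contain a trivial subsheaf. As $\mathsf C$ is self-dual up to twist, $V_\ell$ of the generic fiber of $\mathcal C$ would then have nonzero invariants, so there would be infinitely many torsion points over $\bar K(t)$. This contradicts Lang–Néron, as the fibration is not isotrivial (it has multiplicative fibers). Since $\mathsf C$ and $L$ are irreducible, self-dual up to twist and ramify at different sets of points, $H^0$ and $H^2$ of $j_*(\mathsf C\otimes L)$ vanish. Everything is tame. The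 inertia invariants of $\mathsf C\otimes L$ have dimension $2$ at each of $0,1$ (two unipotent blocks of size 2: their tensor product is a block of size 3 plus one of size 1), $2$ at each $x_i$, and $0$ at $\infty$ (eigenvalues $\lambda^{\pm1}\neq1$). By (7), $\dim V=-(4(2-7)+2+2+8)=8$.

**Step 2: $T$ stays irreducible on finite-index subgroups $G'\subset G_K$.** The image of $G'$ in $\pi_1(U)^3$ contains $H^3$ for some normal finite-index $H\subset\pi_1(U)$. $L|_H$ is semisimple (Clifford) and contains nontrivial unipotents (powers of $\gamma_0$), so it is not a sum of two characters. So $L|_H$ is irreducible, and so is $T|_{G'}$, of dimension $8$.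

**Step 3: locate the rest of $H^3(Z)$.** In the Leray spectral sequence the graded pieces of $H^3(Z)$ are a subspace of $H^0(R^3f_*)$, the group $H^1(R^2f_*)$, and a quotient of $H^2(R^1f_*)$. The kernel and cokernel of $R^mf_*\to j_*j^*R^mf_*$ are skyscrapers at the seven points $0,1,\infty,x_1,\dots,x_4$; for $m=2$ call the cokernel $\mathcal Q$.

- $H^2(R^1f_*)=H^2(j_*j^*R^1f_*)=H^2(j_*(\mathsf C\oplus L))=0$, as skyscrapers do not affect $H^2$ and $\mathsf C,L$ are irreducible of rank 2. So $H^1(R^2f_*)$ is a subspace of $H^3(Z)$.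
- $H^0(j_*j^*R^3f_*)=H^0(O',(\mathsf C\oplus L)(-1))=0$. So $H^0(R^3f_*)$ consists of sections of the kernel skyscraper, and $H^0(R^3f_*)\subset\bigoplus_xH^3(Z_x)$ by proper base change.
- $j^*R^2f_*=(\mathsf C\otimes L)\oplus\bar{\mathbf Q}_\ell(-1)^2$ and $H^1(\mathbf P^1,\bar{\mathbf Q}_\ell)=0$. So $H^1(R^2f_*)\to V$ is surjective, with kernel a quotient of $\bigoplus_x\mathcal Q_x$.

**Step 4: these extra pieces have only small constituents.** Let $G'\subset G_K$ be a finite-index subgroup fixing the $x_i$, the components of the bad fibers, and the points over their singularities in the normalizations.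

*$H^3(Z_x)=\bigoplus_{i+j=3}H^i(\mathcal C_x)\otimes H^j(\mathcal E_x)$.* A singular fiber $B$ (with its reduced structure) has rational components. Its $H^0$ is trivial, its $H^2$ is spanned by the components, and by the normalization sequence $0\to\bar{\mathbf Q}_\ell\to\nu_*\bar{\mathbf Q}_\ell\to(\text{skyscraper})\to0$ its $H^1$ is a quotient of the sections of a skyscraper on which $G'$ acts trivially. So it contributes one-dimensional constituents. At $0,1,\infty$ both factors are singular. At $x_i$ the other factor is $H^j$ of the smooth curve $\mathcal E_{x_i}$. Hence all constituents have dimension $\le2$.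

*$\mathcal Q_x$.* Put $K'=\bar K^{G'}$, let $D_x$ be the absolute Galois group of the fraction field of the henselization of $\mathbf P^1_{K'}$ at $x$, and $I_x=\ker(D_x\to G')$. Then $\mathcal Q_x$ is a quotient of the $I_x$-invariants of the stalk of $R^2f_*$ at a geometric generic point of the henselization, with the action of $D_x/I_x=G'$. That stalk is $\mathsf C\otimes L\oplus\bar{\mathbf Q}_\ell(-1)^2$. At each of the seven points $\mathcal C$ has multiplicative reduction, so on a finite-index subgroup of $D_x$ the factor $\mathsf C$ is an extension of two characters. At $x\in\{0,1,\infty\}$, $D_x$ acts on $L$ through the Galois group of the henselization of $\mathbf P^1_F$ at $x$, which is an inertia group since $F=\bar F$. There the tame generator has roots of unity as eigenvalues (Section 5), so a finite-index subgroup acts unipotently, with trivial one-dimensional constituents. At $x=x_i$, $\mathcal E$ has good reduction and $L$ is $H^1(\mathcal E_{x_i})$, of dimension 2. So on finite-index subgroups of the $D_x$, whose images in $G'$ have finite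 index, the stalks have constituents of dimension $\le2$. After shrinking $G'$, the same holds for the $\mathcal Q_x$.

By Step 2, $T$ is therefore not a constituent of $H^0(R^3f_*)$ or of $\ker(H^1(R^2f_*)\to V)$.

**Step 5: conclusion.** $\Psi$ is nonzero on the subspace $H^1(R^2f_*)\subset H^3(Z)$; otherwise $T$ would be a quotient of a subspace of $H^0(R^3f_*)$. It kills $\ker(H^1(R^2f_*)\to V)$, because the image of this kernel is a submodule of the irreducible $T$ and $T$ is not a constituent of it. So $\Psi$ induces a nonzero, hence surjective, map $V\to T$. As $\dim V=8=\dim T$, it is an isomorphism. The remaining constituents of $H^3(Z)$ are not $T$, so $T$ occurs in $H^3(\mathcal Z^3(\mathcal E))$ with multiplicity exactly one. $\blacksquare$
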